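# Hopf orders and a twisted product of dihedral groups: a lower-semisolvable semisimple Hopf algebra with no Hopf order

## 1. One factor: group algebras and their duals

All Hopf algebras over $\mathbb C$ are finite-dimensional. We write $\Delta,\varepsilon,S$ for comultiplication, counit and antipode, and $\Delta(x)=x_1\otimes x_2$ with the sum suppressed.

A *number ring* is the ring of integers $R$ of a number field $K\subset\mathbb C$. It consists of algebraic integers, and a rational algebraic integer is an integer. So $\frac1p\notin R$ for every prime $p$; this is used throughout.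

**Definition (Hopf order).** Let $H$ be a complex Hopf algebra and $R$ a number ring. A *Hopf order* of $H$ over $R$ is a subring $X\subseteq H$ that is a finitely generated projective $R$-module, such that the natural map $X\otimes_R\mathbb C\to H$ is an isomorphism and
$$\Delta(X)\subseteq X\otimes_RX,\qquad \varepsilon(X)\subseteq R,\qquad S(X)\subseteq X .$$

So $X$ is a Hopf algebra over $R$ that becomes $H$ over $\mathbb C$. The inclusion for $\Delta$ makes sense because $X\otimes_RX$, being projective over the domain $R$, embeds in $H\otimes H$. We use the same definition verbatim for any subring $R\subseteq\mathbb C$. We say that $H$ *admits a Hopf order over a number ring* if some number ring $R$ and some such $X$ exist.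

**Proposition 1.** For a finite group $G$, both $\mathbb CG$ and $(\mathbb CG)^*$ have Hopf orders over $\mathbb Z$.

*Proof.* In $\mathbb CG$ take $\mathbb ZG$. It is a subring, free on the basis $G$, and $\Delta(g)=g\otimes g$, $\varepsilon(g)=1$, $S(g)=g^{-1}$. In $(\mathbb CG)^*$ take $\bigoplus_g\mathbb Z\delta_g$, where $(\delta_g)$ is the basis dual to $G$. Here $\delta_g\delta_h$ is $\delta_g$ if $g=h$ and $0$ otherwise, $1=\sum_g\delta_g$, $\Delta(\delta_g)=\sum_{ab=g}\delta_a\otimes\delta_b$, $S(\delta_g)=\delta_{g^{-1}}$, and $\varepsilon(\delta_g)$ is $1$ for $g=1$ and $0$ otherwise. All coefficients are integers. $\square$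

**Example (three orders of one Hopf algebra).** Let $C_2=\langle m\rangle$.

- $\mathbb ZC_2$ is a Hopf order of $\mathbb CC_2$ over $\mathbb Z$.
- With $e_\pm=\frac12(1\pm m)$, so is $\mathbb Ze_+\oplus\mathbb Ze_-$. The $e_\pm$ are orthogonal idempotents with sum $1$, $\Delta(e_+)=e_+\otimes e_++e_-\otimes e_-$, $\Delta(e_-)=e_+\otimes e_-+e_-\otimes e_+$, $S(e_\pm)=e_\pm$, $\varepsilon(e_+)=1$, $\varepsilon(e_-)=0$. It contains $m=e_+-e_-$ and is strictly larger than $\mathbb ZC_2$.
- Over $R=\mathbb Z[\sqrt2]$ there is one in between: $R\oplus Rx$ with $x=\frac{1-m}{\sqrt2}=\sqrt2\,e_-$. Indeed $x^2=\sqrt2\,x$, $m=1-\sqrt2\,x$, $\varepsilon(x)=0$, $S(x)=x$, and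
$$\Delta(x)=\tfrac1{\sqrt2}(1\otimes1-m\otimes m)=x\otimes1+m\otimes x .$$

So a group algebra can have orders in which $1-m$ is divisible by $2$ or by $\sqrt2$. How far $1-m$ can be divided will matter a great deal.

## 2. Several factors: lower-semisolvable Hopf algebras

**Definition (normal Hopf subalgebra).** A Hopf subalgebra $A\subseteq H$ is *normal* if it is stable under the left and right adjoint actions of $H$: for $a\in A$ and $h\in H$, both $h_1aS(h_2)$ and $S(h_1)ah_2$ lie in $A$. Put $A^+=A\cap\ker\varepsilon$. Then $HA^+$ is a Hopf ideal, and $H/HA^+$ is a Hopf algebra.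

*Example.* If $N$ is a normal subgroup of $G$, then $\mathbb CN$ is normal in $\mathbb CG$, because $g$ acts by $a\mapsto gag^{-1}$ and $a\mapsto g^{-1}ag$; the quotient is $\mathbb C[G/N]$. In the dihedral group of order $6$, a reflection $m$ and a rotation $\rho\ne1$ give $\rho m\rho^{-1}=\rho^2m\notin\langle m\rangle$, so $\mathbb C\langle m\rangle$ is not normal.

**Definition (lower-semisolvable).** A *lower normal series* (Montgomery and Witherspoon) is a series of proper Hopf subalgebras
$$\mathbb C=H_{r+1}\subset H_r\subset\cdots\subset H_2\subset H_1=H$$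
with $H_{i+1}$ normal in $H_i$ for each $i$. $H$ is *lower-semisolvable* if it has such a series in which each factor $H_i/H_iH_{i+1}^+$ is a group algebra or the dual of a group algebra.

Proposition 1 is the case of one factor. With several factors, every factor has a Hopf order, but the way the factors are glued may have denominators. What changes? In *Non-existence of Hopf orders for a twist of the alternating and symmetric groups* (arXiv:1804.01121, 2018), Juan Cuadra and Ehud Meir ask:

> Let $H$ be a semisimple Hopf algebra over $\mathbb C$ that is lower-semisolvable. Does $H$ admit a Hopf order over a number ring?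

The answer is no. Let $P=\langle\rho,m\rangle$ and $P'=\langle\rho',m'\rangle$ be dihedral, with $\rho,\rho'$ of orders $2^k,2^{k'}$ ($k,k'\ge1$, so $|P|=2^{k+1}$ and $|P'|=2^{k'+1}$) and $m,m'$ reflections: $m\rho m=\rho^{-1}$, $m'\rho'm'=\rho'^{-1}$. Let $H_{k,k'}$ be the twist (Section 3) of $\mathbb C[P\times P']$ by
$$J=\tfrac12\,(1\otimes1+m\otimes1+1\otimes m'-m\otimes m'). \tag{1}$$

**Theorem A.** $H_{3,4}$, of dimension $512$, is semisimple and lower-semisolvable, and has no Hopf order over any number ring.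

**Theorem B.** Every $H_{k,k'}$ is semisimple and lower-semisolvable, and:

- (a) if $\min(k,k')\le2$, it has a Hopf order over $\mathbb Z$;
- (b) $H_{3,3}$ has a Hopf order over $\mathbb Z[\sqrt2]$;
- (c) in all other cases, for any subring $R\subseteq\mathbb C$, $H_{k,k'}$ has a Hopf order over $R$ if and only if $\frac12\in R$.

So $H_{k,k'}$ has a Hopf order over a number ring if and only if $\min(k,k')\le2$ or $k=k'=3$.

**Theorem C.** For every prime $p$ and every power $q$ of $p$ with $\varphi(q)\ge3$ there is a semisimple lower-semisolvable Hopf algebra of dimension $p^2q^{2p}$, with all factors $\mathbb C[C_p]$, such that any subring $R\subseteq\mathbb C$ over which it has a Hopf order contains $\frac1p$. In particular it has no Hopf order over a number ring.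

## 3. The Hopf algebras $H(P,m;P',m')$

A *twist* of $\mathbb CG$ is an invertible $J\in\mathbb CG\otimes\mathbb CG$ such that
$$(1\otimes J)(\mathrm{id}\otimes\Delta)(J)=(J\otimes1)(\Delta\otimes\mathrm{id})(J),\qquad(\varepsilon\otimes\mathrm{id})(J)=1=(\mathrm{id}\otimes\varepsilon)(J). \tag{2}$$
One keeps the algebra $\mathbb CG$ and the counit, and replaces $\Delta$ by $\Delta_J(x)=J\Delta(x)J^{-1}$. This is an algebra map. It is coassociative, because
$$(\mathrm{id}\otimes\Delta_J)\Delta_J(x)=T\,(\mathrm{id}\otimes\Delta)\Delta(x)\,T^{-1},\qquad T=(1\otimes J)(\mathrm{id}\otimes\Delta)(J),$$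
and $(\Delta_J\otimes\mathrm{id})\Delta_J(x)$ is given by the same formula with $T$ replaced by $(J\otimes1)(\Delta\otimes\mathrm{id})(J)=T$. The second half of (2) makes $\varepsilon$ a counit.

Now let $p$ be a prime, $P,P'$ finite groups, $m\in P$ and $m'\in P'$ of order $p$, $M=\langle m\rangle$, $M'=\langle m'\rangle$, $\xi=e^{2\pi i/p}$. For $s=m^i\in M$ put
$$f_s=\frac1p\sum_j\xi^{-ij}m'^j\in\mathbb CM'.$$
These are the primitive idempotents of $\mathbb CM'$: $m'f_{m^i}=\xi^if_{m^i}$, $f_sf_t=0$ for $s\neq t$, $f_s^2=f_s$, $\sum_sf_s=1$, and $m'^j=\sum_i\xi^{ij}f_{m^i}$. Substituting the last formula into $\Delta(m'^j)=m'^j\otimes m'^j$ and summing over $j$ gives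
$$\Delta(f_s)=\sum_{tu=s}f_t\otimes f_u,\qquad\varepsilon(f_s)=\delta_{s,1},\qquad S(f_s)=f_{s^{-1}}. \tag{3}$$
Note that $s$ is an element of $M\subseteq P$, while $f_s$ lies in $\mathbb CP'$. View $P,P'$ as commuting subgroups of $G=P\times P'$ and put
$$J=\sum_{s\in M}s\otimes f_s,\qquad J^{-1}=\sum_{s\in M}s^{-1}\otimes f_s .$$
For $p=2$, $f_1=\frac12(1+m')$ and $f_m=\frac12(1-m')$, and $J=1\otimes f_1+m\otimes f_m$ is exactly (1).

**Lemma 2.** $J$ is a twist, and with $U=\sum_ssf_{s^{-1}}$ the map $S_J(x)=US(x)U^{-1}$ is an antipode for $\Delta_J$.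

*Proof.* **Step 1: the twist equation.** By (3), and since $f_uf_b=0$ unless $b=u$,
$$(1\otimes J)(\mathrm{id}\otimes\Delta)(J)=\sum_{u,t,b}tb\otimes uf_t\otimes f_uf_b=\sum_{t,u}tu\otimes uf_t\otimes f_u .$$
On the other side, $(J\otimes1)(\Delta\otimes\mathrm{id})(J)=\sum_{t,u}tu\otimes f_tu\otimes f_u$, and $f_tu=uf_t$ because $P$ and $P'$ commute. Also $(\varepsilon\otimes\mathrm{id})(J)=\sum_sf_s=1$ and $(\mathrm{id}\otimes\varepsilon)(J)=\sum_s\delta_{s,1}s=1$.

**Step 2: the element $U$.** We have $U\cdot\sum_ttf_t=\sum_{s,t}st\,f_{s^{-1}}f_t=\sum_sf_{s^{-1}}=1$, so $U^{-1}=\sum_ssf_s$. Write $J=J^1\otimes J^2$ and $J^{-1}=F^1\otimes F^2$. By (3), $U=J^1S(J^2)$.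

**Step 3: the first antipode axiom.** We need $\varepsilon(x)$ from $\Delta_J(x)=J^1x_1F^1\otimes J^2x_2F^2$ by applying $S_J$ to the second leg and multiplying:
$$J^1x_1F^1\cdot U\,S(F^2)S(x_2)S(J^2)\,U^{-1}.$$
Here $F^1US(F^2)=F^1J^1S(J^2)S(F^2)=F^1J^1S(F^2J^2)=1$, since $J^{-1}J=1\otimes 1$. What remains is $J^1x_1S(x_2)S(J^2)U^{-1}=\varepsilon(x)UU^{-1}=\varepsilon(x)$.

**Step 4: the second antipode axiom.** Now we compute $U\,S(F^1)S(x_1)S(J^1)U^{-1}\cdot J^2x_2F^2$. Since $U^{-1}f_s=sf_s$, $S(J^1)U^{-1}J^2=\sum_ss^{-1}U^{-1}f_s=\sum_sf_s=1$. Then $S(x_1)x_2=\varepsilon(x)$, and $S(F^1)F^2=\sum_ssf_s=U^{-1}$. The total is $U\varepsilon(x)U^{-1}=\varepsilon(x)$. $\square$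

Let $H=H(P,m;P',m')$ be this Hopf algebra. As an algebra it is $\mathbb C[P\times P']$, so it is semisimple. The dihedral choice with $p=2$ gives $H_{k,k'}$.

**Example.** Let $g\in P$. It commutes with the $f_s$, so
$$\Delta_J(g)=\sum_{s,t}sgt^{-1}\otimes f_sgf_t=\sum_ssgs^{-1}\otimes gf_s . \tag{4}$$
In $H_{k,k'}$ this reads $\Delta_J(\rho)=\rho\otimes\rho f_1+\rho^{-1}\otimes\rho f_m$. For $k=1$ it is $\rho\otimes\rho$. For $k\ge2$ the basis element $\rho^{-1}\otimes\rho m'$ has coefficient $-\frac12$ in it, and $\rho m'\otimes\rho^{-1}$ has coefficient $0$. So $H_{k,k'}$ is then not cocommutative, and the obvious candidate $\mathbb Z[P\times P']$ is *not* a Hopf order.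

**Lemma 3.** If $P,P'$ are $p$-groups, then $H(P,m;P',m')$ is lower-semisolvable, with all factors $\cong\mathbb C[C_p]$.

*Proof.* **Step 1: a chain of Hopf subalgebras.** Let $A=M\times M'$. In a $p$-group every proper subgroup is properly contained in its normalizer, so there is a chain $A=G_r\lhd G_{r-1}\lhd\dots\lhd G_1=G$ with all indices $p$. Put $H_i=\mathbb C[G_i]$. Since $J^{\pm1}\in\mathbb CA\otimes\mathbb CA$ and $U^{\pm1}\in\mathbb CA$, each $H_i$ is closed under $\Delta_J$ and $S_J$.

**Step 2: $H_{i+1}$ is normal in $H_i$.** Let $N=G_{i+1}$, $g\in G_i$, $a\in\mathbb CN$. Since $A\subseteq N\lhd G_i$, the element $J^g=(g^{-1}\otimes g^{-1})J(g\otimes g)$ lies in $\mathbb CN\otimes\mathbb CN$. Hence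
$$\Delta_J(g)=J(g\otimes g)J^{-1}=(g\otimes g)J^gJ^{-1}=\sum_jgn_j\otimes gn_j',\qquad n_j,n_j'\in\mathbb CN .$$
The two adjoint actions of $g$ on $a$ are
$$\sum_jgn_j\,a\,S_J(gn_j')=\sum_jg\big(n_jaUS(n_j')\big)g^{-1}U^{-1}\in\mathbb CN,$$
$$\sum_jS_J(gn_j)\,a\,gn_j'=\sum_jUS(n_j)\,\big(g^{-1}U^{-1}ag\big)\,n_j'\in\mathbb CN,$$
because $U^{\pm1}\in\mathbb CN$ and $g$ normalizes $N$. By linearity this holds for all of $H_i$.

**Step 3: the factors.** The ideal $H_iH_{i+1}^+$ is the kernel of $\mathbb C[G_i]\to\mathbb C[G_i/G_{i+1}]$. Since $A\subseteq G_{i+1}$, $J$ maps to $(\varepsilon\otimes\varepsilon)(J)=1$ in the tensor square of the quotient. So the quotient carries the usual coproduct, and it is $\mathbb C[C_p]$.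

**Step 4: the bottom.** On the commutative algebra $H_r=\mathbb CA$ conjugation by $J$ is trivial, so $\Delta_J=\Delta$, and the series ends with $\mathbb CA\supset\mathbb CM\supset\mathbb C$, with factors $\mathbb C[A/M]\cong\mathbb C[C_p]$ and $\mathbb CM\cong\mathbb C[C_p]$. $\square$

This gives the first sentence of Theorem B, and semisimplicity and lower-semisolvability in Theorems A and C.

## 4. Orders that contain the twist: the cases $\min(k,k')\le2$ and $k=k'=3$

Since $\mathbb Z[P\times P']$ fails because of the $\frac12$ in $J$, the sensible first attempt is to enlarge it until it contains the legs of $J$. Note that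
$$J=1\otimes1-\tfrac12(1-m)\otimes(1-m'). \tag{5}$$

**Lemma 4.** Let $R$ be a number ring and let $Z\subset\mathbb CP$, $Z'\subset\mathbb CP'$ be Hopf orders over $R$ with $\frac12(1-m)\otimes(1-m')\in Z\otimes_RZ'$. Then $X=Z\otimes_RZ'\subset\mathbb C[P\times P']$ is a Hopf order of $H_{k,k'}$.

*Proof.* $X$ is a Hopf order of the untwisted $\mathbb C[P\times P']$. By (5), $J\in Z\otimes_RZ'$; the first leg lies in $Z\subseteq X$ and the second in $Z'\subseteq X$, so $J\in X\otimes_RX$. For $p=2$ we have $s=s^{-1}$, so $J^{-1}=J$ and $U^{-1}=U$. Also $U=J^1S(J^2)\in X$. Hence $\Delta_J(X)=J\Delta(X)J^{-1}\subseteq X\otimes_RX$ and $S_J(X)=US(X)U^{-1}\subseteq X$; the counit is unchanged. $\square$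

### A normal Klein four-group: Theorem B(a)

Say $k\le2$. The aim is a Hopf order $Z$ of $\mathbb CP$ containing $\frac12(1-m)$.

The subgroup $V_4=\langle m,\rho^{2^{k-1}}\rangle$ is a Klein four-group, and it is normal in $P$: for $k=1$ it is $P$, for $k=2$ it has index $2$. Let $B=\bigoplus_{\chi\in\widehat{V_4}}\mathbb Ze_\chi$ be the span of the primitive idempotents of $\mathbb CV_4$. From
$$\Delta(e_\chi)=\sum_{\psi\psi'=\chi}e_\psi\otimes e_{\psi'},\qquad\varepsilon(e_\chi)=\delta_{\chi,1},\qquad S(e_\chi)=e_{\chi^{-1}},$$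
$B$ is a Hopf order of $\mathbb CV_4$. It contains $V_4$, since $v=\sum_\chi\chi(v)e_\chi$ with $\chi(v)=\pm1$. Conjugation by $P$ permutes the $e_\chi$, so it preserves $B$.

Let $Z=\bigoplus_{g\in P/V_4}Bg$. This does not depend on the representatives, as $V_4\subset B$. It is free over $\mathbb Z$ on a $\mathbb C$-basis of $\mathbb CP$. It is a subring, since $Bg\cdot Bg'=B(gBg^{-1})gg'=Bgg'$. It is a Hopf order, since $\Delta(bg)=\Delta(b)(g\otimes g)$, $S(bg)=g^{-1}S(b)\in g^{-1}B=Bg^{-1}$ and $\varepsilon(bg)=\varepsilon(b)$. Finally $\frac12(1-m)=\sum_{\chi(m)=-1}e_\chi\in B\subseteq Z$.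

With $Z'=\mathbb Z[P']$, which contains $1-m'$, Lemma 4 applies. If $k'\le2$, exchange the roles of the two factors. This proves (a). $\square$

### Splitting $2=\sqrt2\cdot\sqrt2$: Theorem B(b)

Let $k=k'=3$. We shall see shortly that $\frac12(1-m)$ is now too much to ask of $Z$. But it is enough that both $Z$ and $Z'$ see a division by $\sqrt2$. Put $R=\mathbb Z[\sqrt2]$, the ring of integers of $\mathbb Q(\sqrt2)$. We seek a Hopf order $Z$ of $\mathbb CP$ over $R$ containing $x=\frac{1-m}{\sqrt2}$.

If $Z$ contains $P$, it also contains the conjugates of $x$. Put $\sigma=\rho^2$, $z=\rho^4$ (central of order $2$ in $P$), $n=\rho m\rho^{-1}=\sigma m$. Then $\rho x\rho^{-1}=y:=\frac{1-n}{\sqrt2}$, and $\rho n\rho^{-1}=\rho^4m=zm$, so $\rho y\rho^{-1}=\frac{1-zm}{\sqrt2}$. The product $x\cdot\rho y\rho^{-1}=\frac12(1-m)(1-zm)=\frac{1+z}2(1-m)$ suggests putting in the idempotents $e_\pm=\frac{1\pm z}2$ as well. So let $Q=\langle m,n\rangle=\langle m,\sigma\rangle$, of order $8$, and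
$$B=\sum_\pm e_\pm(R+Rx+Ry+Rxy)\subset\mathbb CQ .$$
We use $nm=\sigma$, $mn=m\sigma m=\sigma^{-1}$, $\sigma^2=z$.

**Step 1: $B$ is a subring.** We have $x^2=\sqrt2x$, $y^2=\sqrt2y$, and the $e_\pm$ are central orthogonal idempotents of $\mathbb CQ$ with sum $1$. What is needed is a formula for $yx$. On $e_+$: $z$ acts as $1$, so $e_+mn=e_+\sigma^{-1}=e_+\sigma=e_+nm$, and $e_+yx=e_+xy$. On $e_-$: $mn+nm=\sigma^{-1}+\sigma=\sigma^{-1}(1+z)$ is killed by $e_-$, so
$$e_-(xy+yx)=\tfrac12e_-(2-2m-2n)=e_-\big(\sqrt2(x+y)-1\big).$$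
So $e_\pm yx$ lies in $e_\pm(R+Rx+Ry+Rxy)$. This module is stable under left multiplication by $x$ (the products are $x,\sqrt2x,xy,\sqrt2xy$) and by $y$ (the products are $y$, $yx$, $\sqrt2y$ and $(yx)y$; the last is an $R$-combination of $xy\cdot y=\sqrt2xy$, $xy$, $y^2=\sqrt2y$, $y$ after multiplying by $e_\pm$). Hence $B$ is closed under multiplication.

**Step 2: $B$ has the right size.** $B$ contains $m=1-\sqrt2x$ and $n=1-\sqrt2y$, hence $Q$. So its $8$ generators span the $8$-dimensional space $\mathbb CQ$. They are a $\mathbb C$-basis, and $B$ is $R$-free on it.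

**Step 3: $B$ is a Hopf order of $\mathbb CQ$.** As in Section 1, $\Delta(x)=x\otimes1+m\otimes x$, $\Delta(y)=y\otimes1+n\otimes y$, $\Delta(e_+)=e_+\otimes e_++e_-\otimes e_-$, $\Delta(e_-)=e_-\otimes e_++e_+\otimes e_-$. The elements $m,n,z$ are involutions, so $S$, which reverses products, fixes $x,y,e_\pm$. Finally $\varepsilon(x)=\varepsilon(y)=\varepsilon(e_-)=0$, $\varepsilon(e_+)=1$.

**Step 4: $\rho B\rho^{-1}=B$.** We have $\rho x\rho^{-1}=y$, $\rho e_\pm\rho^{-1}=e_\pm$, and
$$\rho y\rho^{-1}=\frac{1-zm}{\sqrt2}=e_+\frac{1-m}{\sqrt2}+e_-\frac{1+m}{\sqrt2}=e_+x+e_-(\sqrt2-x)\in B .$$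
So $\rho B\rho^{-1}\subseteq B$, with equality because $\rho$ has finite order.

**Step 5: from $Q$ to $P$.** Since $\rho^2=\sigma\in B$ and $|P/Q|=2$, $Z=B\oplus B\rho$ is a subring, free over $R$ on a $\mathbb C$-basis of $\mathbb CP$. It is a Hopf order: $\Delta(b\rho)=\Delta(b)(\rho\otimes\rho)$, $\varepsilon(b\rho)=\varepsilon(b)$ and $S(b\rho)=\rho^{-1}S(b)\in\rho^{-1}B=B\rho^{-1}=B\rho^{-2}\rho=B\rho$. It contains $x$. Let $Z'$ be its copy in $\mathbb CP'$, containing $x'=\frac{1-m'}{\sqrt2}$. Then $\frac12(1-m)\otimes(1-m')=x\otimes x'\in Z\otimes_RZ'$, and Lemma 4 finishes the proof of (b). $\square$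

### Where this construction stops

Recall the standard fact:

(I) If $A$ is a ring that is a finitely generated module over a commutative ring $V$ mapping to its center, then each $a\in A$ is a root of a monic polynomial over $V$ (apply Cayley–Hamilton to left multiplication by $a$ on generators). If $A$ is represented by complex matrices, so that $V$ acts by scalars from $V\subseteq\mathbb C$, then the eigenvalues of $a$ are roots of that polynomial, hence integral over $V$.

Let $\zeta,\eta$ be primitive roots of unity of orders $2^k,2^{k'}$, and let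
$$\tau(\rho)=\begin{pmatrix}\zeta&0\\0&\zeta^{-1}\end{pmatrix},\qquad\tau(m)=\begin{pmatrix}0&1\\1&0\end{pmatrix},$$
with $\tau'$ defined likewise on $P'$ with $\eta$. Suppose $Z,Z'$ are as in Lemma 4 and contain $P$ and $P'$, as do all those built above. Then $Z\otimes_RZ'$ contains $\frac12(1-m)\rho\otimes(1-m')\rho'$. The matrix
$$\tau\big((1-m)\rho\big)=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}\begin{pmatrix}\zeta&0\\0&\zeta^{-1}\end{pmatrix}$$
has rank one and trace $\zeta+\zeta^{-1}$, so that trace is an eigenvalue. Fact (I) therefore forces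
$$\alpha:=\tfrac12(\zeta+\zeta^{-1})(\eta+\eta^{-1}) \tag{6}$$
to be an algebraic integer. The same argument with one factor shows that $\frac12(1-m)\in Z$ would need $\frac12(\zeta+\zeta^{-1})$ integral; for $k=3$ this is $\pm\frac{\sqrt2}2$, whose square is $\frac12$, so it is not.

For $(k,k')=(3,4)$, take $\zeta=e^{2\pi i/8}$, $\eta=e^{2\pi i/16}$. Then
$$\alpha=\tfrac12\cdot\sqrt2\cdot2\cos\tfrac\pi8=\sqrt2\cos\tfrac\pi8,\qquad\alpha^2=1+\cos\tfrac\pi4=1+\tfrac{\sqrt2}2,\qquad(\alpha^2-1)^2=\tfrac12 . \tag{7}$$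
So $\alpha$ is not an algebraic integer, and for $(3,4)$ no such $Z,Z'$ exist. This does *not* answer the Question: a Hopf order of the twisted algebra need not be a tensor product, need not contain the legs of $J$, and need not contain $\rho$ or $\rho'$. We need to know which elements *every* Hopf order must contain. The number to aim for is $\alpha$.

## 5. Traces of comatrices lie in every Hopf order

### Valuation rings of $\mathbb C$

A *valuation ring of $\mathbb C$* is a subring $V$ such that for each $z\in\mathbb C^\times$, $z\in V$ or $z^{-1}\in V$; its non-units form its unique maximal ideal $\mathfrak m_V$. We recall four facts.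

(V1) $V$ is integrally closed in $\mathbb C$. If $z^n+a_{n-1}z^{n-1}+\dots+a_0=0$ with $a_i\in V$ and $z\notin V$, then $z^{-1}\in V$, so $z=-(a_{n-1}+a_{n-2}z^{-1}+\dots+a_0z^{-(n-1)})\in V$, a contradiction. In particular $V$ contains all algebraic integers.

(V2) A finitely generated torsion-free $V$-module is free. Take a minimal generating set and a nontrivial relation. Among the coefficients one divides all the others; dividing by it expresses one generator by the rest, against minimality. Hence a finitely generated $V$-submodule $L$ spanning a finite-dimensional $\mathbb C$-space $W$ is free, and a $V$-basis of $L$ is a $\mathbb C$-basis of $W$ (clear denominators in a linear relation).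

(V3) Chevalley's extension theorem: if $R\subseteq\mathbb C$ is a subring and $\mathfrak p$ a maximal ideal of $R$, there is a valuation ring $V$ of $\mathbb C$ with $R\subseteq V$ and $\mathfrak m_V\cap R=\mathfrak p$.

(V4) There is a valuation $v$ from $\mathbb C^\times$ to the ordered abelian group $\mathbb C^\times/V^\times$, with $v(z)\ge0$ exactly for $z\in V$, $v(z)>0$ exactly for $z\in\mathfrak m_V$, and $v(z+w)=\min(v(z),v(w))$ if $v(z)\ne v(w)$.

**Definition (Hopf $V$-order).** A *Hopf $V$-order* in $H$ is a subring $X\subseteq H$ that is a finitely generated $V$-module spanning $H$ over $\mathbb C$, with $\Delta(X)\subseteq X\otimes_VX\subseteq H\otimes H$, $\varepsilon(X)\subseteq V$, $S(X)\subseteq X$.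

### The trace lemma

A family $E_{ab}\in H$ with $\Delta(E_{ab})=\sum_cE_{ac}\otimes E_{cb}$ and $\varepsilon(E_{ab})=\delta_{a,b}$ behaves like matrix coefficients. For instance, a $1\times1$ family is a single $E$ with $\Delta(E)=E\otimes E$ and $\varepsilon(E)=1$, that is, a grouplike element.

**Lemma 5.** Let $X$ be a Hopf $V$-order in a complex Hopf algebra $H$, and let $E_{ab}\in H$ ($1\le a,b\le n$) satisfy $\Delta(E_{ab})=\sum_cE_{ac}\otimes E_{cb}$ and $\varepsilon(E_{ab})=\delta_{a,b}$. Then $t=\sum_aE_{aa}\in X$. In particular, grouplike elements lie in $X$.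

*Proof.* **Step 1: pass to the dual.** Let $(x_i)$ be a $V$-basis of $X$, which exists by (V2), and $(\varphi_i)$ the dual basis of $H^*$. Put $X^*=\{f\in H^*:f(X)\subseteq V\}=\bigoplus_iV\varphi_i$. It is closed under convolution, since $(f*f')(x)=f(x_1)f'(x_2)$ and $\Delta(X)\subseteq X\otimes_VX$, and it contains $\varepsilon$, the unit of $H^*$. So it is a ring that is a finitely generated $V$-module, and by (I) each $f\in X^*$ is integral over $V$.

**Step 2: the comatrix gives a representation of $H^*$.** The map $f\mapsto(f(E_{ab}))_{a,b}$ is a unital algebra map $H^*\to M_n(\mathbb C)$, because $(f*f')(E_{ab})=\sum_cf(E_{ac})f'(E_{cb})$ and $\varepsilon(E_{ab})=\delta_{a,b}$.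

**Step 3: traces are integral.** For $f\in X^*$ the matrix $(f(E_{ab}))$ satisfies a monic polynomial over $V$. Its eigenvalues are integral over $V$, so they lie in $V$ by (V1), and so does their sum $f(t)$. Therefore $t=\sum_i\varphi_i(t)x_i\in X$. $\square$

### A comatrix in $H(P,m;P',m')$

Back to $H=H(P,m;P',m')$. Formula (4) tells us where to look: $\Delta_J(g)=\sum_ssgs^{-1}\otimes gf_s$ involves the $M$-conjugates of $g$, multiplied by the $f_s$. For $g\in P$ and $a,b\in M$ put
$$E_{ab}=bgb^{-1}f_{ab^{-1}} .$$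
In the dihedral case with $g=\rho$, the matrix (rows and columns indexed by $1,m$) is
$$\begin{pmatrix}\rho f_1&\rho^{-1}f_m\\\rho f_m&\rho^{-1}f_1\end{pmatrix}.$$

**Lemma 6.** $\Delta_J(E_{ab})=\sum_{c\in M}E_{ac}\otimes E_{cb}$ and $\varepsilon(E_{ab})=\delta_{a,b}$. The trace is
$$c_g:=\sum_aE_{aa}=w_gf_1,\qquad w_g=\sum_{b\in M}bgb^{-1}.$$

*Proof.* Since $J$ commutes with $\mathbb CM'\otimes\mathbb CM'$, $\Delta_J(f_t)=\Delta(f_t)$. By (4) applied to $bgb^{-1}$, and by (3),
$$\Delta_J(E_{ab})=\Big(\sum_s(sb)g(sb)^{-1}\otimes bgb^{-1}f_s\Big)\Big(\sum_{tu=ab^{-1}}f_t\otimes f_u\Big)=\sum_s(sb)g(sb)^{-1}f_{a(sb)^{-1}}\otimes bgb^{-1}f_s,$$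
since $f_sf_u=0$ unless $u=s$, and then $t=ab^{-1}s^{-1}=a(sb)^{-1}$. With $c=sb$ the first leg is $E_{ac}$ and the second is $bgb^{-1}f_{cb^{-1}}=E_{cb}$. Next, $\varepsilon(E_{ab})=\varepsilon(f_{ab^{-1}})=\delta_{a,b}$. Finally $E_{aa}=aga^{-1}f_1$. $\square$

So every Hopf $V$-order contains $c_\rho=(\rho+\rho^{-1})f_1$, and $f_1=\frac12(1+m')$ has a genuine denominator. By itself this is no contradiction: $\rho+\rho^{-1}$ and the idempotent $f_1$ commute and have integral eigenvalues, so the eigenvalues of $c_\rho$ in any representation are algebraic integers. We would like to multiply $c_\rho$ by $\rho'$, which does not commute with $f_1$. But we do not know that $\rho'\in X$, and Lemma 5 does not say so: multiplying out $J(\rho'\otimes\rho')J$ with $f_1\rho'f_1=\frac12(\rho'+\rho'^{-1})f_1$, $f_m\rho'f_m=\frac12(\rho'+\rho'^{-1})f_m$, $f_1\rho'f_m=\frac12(\rho'-\rho'^{-1})f_m$, $f_m\rho'f_1=\frac12(\rho'-\rho'^{-1})f_1$ gives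
$$\Delta_J(\rho')=\rho'\otimes\tfrac12(\rho'+\rho'^{-1})+m\rho'\otimes\tfrac12(\rho'-\rho'^{-1}),$$
so $\rho'$ is not grouplike when $\rho'^2\ne1$.

### Mapping $X$ into an order that contains $P'$

The remedy is to use quotients of $H$ in which $\rho'$ *is* grouplike.

**Lemma 7.** Let $\pi:H\to\mathbb CP$ and $\pi':H\to\mathbb CP'$ be the algebra maps that send $P'$, respectively $P$, to $1$ and are the identity on the other factor. They are surjective Hopf algebra maps onto the usual group algebras. The algebra map $\Phi=(\pi'\otimes\pi)\Delta_J:H\to\mathbb CP'\otimes\mathbb CP$ satisfies $\Phi(gh)=h\otimes g$ for $g\in P$, $h\in P'$.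

*Proof.* We have $\pi(f_s)=\varepsilon(f_s)=\delta_{s,1}$ and $\pi'(s)=1$ for $s\in M$. Hence
$$(\pi\otimes\pi)(J)=\sum_ss\otimes\delta_{s,1}=1,\quad(\pi'\otimes\pi')(J)=\sum_s1\otimes f_s=1,\quad(\pi'\otimes\pi)(J)=\sum_s1\otimes\delta_{s,1}=1 .$$
By the first two, $J$ disappears from $(\pi\otimes\pi)\Delta_J$ and $(\pi'\otimes\pi')\Delta_J$, so $\pi,\pi'$ are bialgebra maps to the usual group algebras, and bialgebra maps between Hopf algebras preserve antipodes. By the third, $\Phi=(\pi'\otimes\pi)\Delta$, so $\Phi(gh)=\pi'(gh)\otimes\pi(gh)=h\otimes g$. $\square$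

As a map of algebras, $\Phi$ is just the identification of $\mathbb C[P\times P']$ with $\mathbb CP'\otimes\mathbb CP$. The point is that, written as $(\pi'\otimes\pi)\Delta_J$, it carries a Hopf order into the product of its two images, and those images contain $P'$ and $P$.

**Proposition 8.** Let $H=H(P,m;P',m')$ have a Hopf order over a subring $R\subseteq\mathbb C$ in which $p$ is not invertible. Then there is a valuation ring $V\supseteq R$ of $\mathbb C$ with $p\in\mathfrak m_V$ such that for all $g\in P$, $h\in P'$ and all finite-dimensional representations $\tau$ of $P$ and $\tau'$ of $P'$, every eigenvalue of $\tau'(f_1h)\otimes\tau(w_g)$ lies in $V$.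

*Proof.* **Step 1: move to $V$.** Since $p$ is not a unit of $R$, it lies in a maximal ideal, and (V3) gives $V\supseteq R$ with $p\in\mathfrak m_V$. If $X_0$ is the Hopf order over $R$, then $X=VX_0$ is a subring, finitely generated over $V$, spans $H$, and inherits the inclusions for $\Delta_J,\varepsilon,S_J$ by $V$-linearity. So $X$ is a Hopf $V$-order.

**Step 2: the images.** Let $Y=\pi(X)\subseteq\mathbb CP$ and $Y'=\pi'(X)\subseteq\mathbb CP'$. By Lemma 7 they are Hopf $V$-orders: finitely generated, spanning because $\pi,\pi'$ are surjective, subrings, and closed under the structure maps because $\pi,\pi'$ are Hopf maps. By Lemma 5, $P\subseteq Y$ and $P'\subseteq Y'$. By Lemmas 5 and 6, $c_g=w_gf_1\in X$.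

**Step 3: combine.** Let $L$ be the $V$-span of all $y'\otimes y$ with $y'\in Y'$, $y\in Y$. It is a subring of $\mathbb CP'\otimes\mathbb CP$ and a finitely generated $V$-module. Since $\Delta_J(X)\subseteq X\otimes_VX$, we have $\Phi(X)\subseteq L$. Hence $\Phi(c_g)=f_1\otimes w_g\in L$. Also $h\otimes1\in L$, because $h\in P'\subseteq Y'$. So
$$(f_1\otimes w_g)(h\otimes1)=f_1h\otimes w_g\in L .$$

**Step 4: eigenvalues.** By (I), the eigenvalues of $\tau'(f_1h)\otimes\tau(w_g)$ are integral over $V$, so they lie in $V$ by (V1). $\square$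

## 6. The algebra of dimension 512: proof of Theorem A

Apply Proposition 8 in the dihedral case with $g=\rho$, $h=\rho'$ and the representations $\tau,\tau'$ of Section 4. Here $w_\rho=\rho+m\rho m=\rho+\rho^{-1}$ acts as the scalar $\zeta+\zeta^{-1}$, and
$$\tau'(f_1\rho')=\tfrac12\begin{pmatrix}1&1\\1&1\end{pmatrix}\begin{pmatrix}\eta&0\\0&\eta^{-1}\end{pmatrix}$$
has rank one and trace $\frac12(\eta+\eta^{-1})$, which is therefore an eigenvalue. So if $H_{k,k'}$ has a Hopf order over a subring $R$ with $\frac12\notin R$, there is a valuation ring $V\supseteq R$ of $\mathbb C$ with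
$$\alpha=\tfrac12(\zeta+\zeta^{-1})(\eta+\eta^{-1})\in V,\qquad2\in\mathfrak m_V . \tag{8}$$
This is the number $\alpha$ of (6): what obstructed the tensor product construction obstructs every Hopf order.

*Proof of Theorem A.* $H_{3,4}$ has dimension $16\cdot32=512$, is semisimple, and is lower-semisolvable by Lemma 3. Suppose it has a Hopf order over a number ring $R$. Then $\frac12\notin R$, so (8) holds, with $\zeta=e^{2\pi i/8}$ and $\eta=e^{2\pi i/16}$. By (7), $\frac12=(\alpha^2-1)^2\in V$. Then $1=2\cdot\frac12\in\mathfrak m_V$, a contradiction. $\square$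

## 7. All other pairs $(k,k')$: proof of Theorem B(c)

We need the size of $\alpha$ at $2$ in general. Recall the cyclotomic fact:

(C) If $q>1$ is a power of a prime $p$ and $\omega$ is a primitive $q$-th root of unity, then $(1-\omega)^{\varphi(q)}=p\cdot u$ with $u$ a unit of the ring of algebraic integers. Indeed $\prod_a(1-\omega^a)$, over $a$ prime to $p$ modulo $q$, is the value at $1$ of the cyclotomic polynomial $\sum_{i=0}^{p-1}T^{iq/p}$, which is $p$. Each ratio $\frac{1-\omega^a}{1-\omega}=1+\omega+\dots+\omega^{a-1}$ is an algebraic integer, and so is its inverse, because $\omega$ is a power of $\omega^a$.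

Let $k,k'\ge3$ and $(k,k')\ne(3,3)$.

**Step 1: if $\frac12\in R$, a Hopf order exists.** The coefficients of $J^{\pm1}$ and $U^{\pm1}$ lie in $\mathbb Z[\frac12]\subseteq R$. So $R[P\times P']$, free over $R$, is closed under $\Delta_J$ and $S_J$, and $\varepsilon$ maps it to $R$.

**Step 2: $\zeta+\zeta^{-1}$ is a fractional power of $2$, up to a unit.** Write $\zeta+\zeta^{-1}=\zeta^{-1}\big(1-(-\zeta^2)\big)$. The root $\zeta^2$ has order $2^{k-1}$ with $k-1\ge2$, and $-1=(\zeta^2)^{2^{k-2}}$, so $-\zeta^2=(\zeta^2)^{1+2^{k-2}}$ is an odd power of $\zeta^2$. Hence it is a primitive $2^{k-1}$-th root of unity. Since $\varphi(2^{k-1})=2^{k-2}$, (C) gives $(\zeta+\zeta^{-1})^{2^{k-2}}=2\cdot(\text{unit})$. Likewise $(\eta+\eta^{-1})^{2^{k'-2}}=2\cdot(\text{unit})$.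

**Step 3: the contradiction when $\frac12\notin R$.** Suppose a Hopf order over $R$ exists and $\frac12\notin R$. Take $V$ as in (8). Let $N=\max(k,k')-2$ and raise $\alpha$ to the power $2^N$:
$$\alpha^{2^N}=2^{-c}u,\qquad c=2^N\big(1-2^{2-k}-2^{2-k'}\big),$$
with $u$ an algebraic unit, so $u^{\pm1}\in V$. Since $N\ge k-2,\,k'-2$, $c$ is an integer. Since $k,k'\ge3$ and they are not both $3$, $2^{2-k}+2^{2-k'}\le\frac12+\frac14<1$, so $c\ge1$. Then $2^{-c}=\alpha^{2^N}u^{-1}\in V$, while $2^c\in\mathfrak m_V$, a contradiction. This proves (c). $\square$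

The cases (a), (b), (c) are exhaustive. Since $\mathbb Z$ and $\mathbb Z[\sqrt2]$ are number rings and no number ring contains $\frac12$, $H_{k,k'}$ has a Hopf order over a number ring if and only if $\min(k,k')\le2$ or $k=k'=3$. Theorem B is proved. $\square$

## 8. Wreath products and all primes: proof of Theorem C

For a general prime $p$, we want a $p$-group with an element $m$ of order $p$ and a representation in which $w_g$ is a scalar and $f_1h$ has rank one, as in the dihedral case.

**Step 1: the group.** Let $P=P'=C_q\wr C_p=\langle t_0,\dots,t_{p-1}\rangle\rtimes\langle m\rangle$, where the $t_i$ are commuting independent generators of order $q$ and $mt_im^{-1}=t_{i+1}$ (indices modulo $p$). Write $t_i',m'$ for the generators of $P'$. Since $q$ is a power of $p$, these are $p$-groups of order $pq^p$. So $H=H(P,m;P',m')$ has dimension $p^2q^{2p}$, is semisimple, and is lower-semisolvable with all factors $\mathbb C[C_p]$ by Lemma 3.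

**Step 2: the representation.** Let $\omega$ be a primitive $q$-th root of unity, and $\theta$ the character of $\langle t_0,\dots,t_{p-1}\rangle$ with $\theta(t_0)=\omega$, $\theta(t_i)=1$ for $i\ne0$. Let $P$ act on $\mathbb C^p$ with basis $v_j$ ($j$ modulo $p$) by $mv_j=v_{j+1}$, $t_iv_j=\theta(t_{i-j})v_j$. This is a representation, since
$$mt_im^{-1}v_j=mt_iv_{j-1}=\theta(t_{i-j+1})v_j=t_{i+1}v_j .$$
Use the same representation for $P'$.

**Step 3: the eigenvalue.** For $g=t_0$, $w_g=\sum_it_i$ acts on each $v_j$ as $\sum_i\theta(t_{i-j})=p-1+\omega$, a scalar. For $h=t_0'$: $f_1=\frac1p\sum_jm'^j$ acts as the matrix with all entries $\frac1p$, and $h$ acts as $\mathrm{diag}(\omega,1,\dots,1)$. So $f_1h$ has rank one and trace $\frac1p(p-1+\omega)$, which is an eigenvalue. Hence $\alpha=\frac1p(p-1+\omega)^2$ is an eigenvalue of the operator in Proposition 8.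

**Step 4: its valuation.** Suppose $H$ has a Hopf order over $R$ and $\frac1p\notin R$. Proposition 8 gives $V$ with $p\in\mathfrak m_V$ and $\alpha\in V$. Let $v$ be its valuation (V4). By (C), and because algebraic units are units of $V$,
$$\varphi(q)\,v(1-\omega)=v(p)>0 .$$
So $v(1-\omega)>0$, and as $\varphi(q)>1$, $v(1-\omega)<v(p)$. By (V4), $v(p-1+\omega)=v\big(p-(1-\omega)\big)=v(1-\omega)$. Therefore
$$\varphi(q)\,v(\alpha)=2\varphi(q)\,v(1-\omega)-\varphi(q)\,v(p)=(2-\varphi(q))\,v(p)<0,$$
because $\varphi(q)\ge3$. Hence $v(\alpha)<0$, contradicting $\alpha\in V$. So $\frac1p\in R$. Since $\frac1p$ lies in no number ring, the last claim of Theorem C follows. $\square$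

**Remark (duals).** Let $X$ be a Hopf order of $H^*$ over a number ring $R$, and $X^\vee=\mathrm{Hom}_R(X,R)$. As $X$ is finitely generated projective, so is $X^\vee$; moreover $X^\vee\otimes_RX^\vee\cong\mathrm{Hom}_R(X\otimes_RX,R)$, so the structure maps of $X$ transpose to $X^\vee$, and $X^\vee\otimes_R\mathbb C\cong\mathrm{Hom}_{\mathbb C}(H^*,\mathbb C)=H$. Thus $X^\vee$ is a Hopf order of $H$. Consequently the duals of all the Hopf algebras above that have no Hopf order over a number ring also have none.
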